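# Cells that touch every hyperplane: Roudneff's bound through Fourier coefficients and parity

## 1. Four lines in the projective plane, then five

Take four lines in general position in $\mathbb P^2$. Concretely, let them be the zero sets of the linear forms
$$p_1,\qquad p_2,\qquad p_3,\qquad p_1+p_2+p_3$$
on $\mathbb R^3$. In the chart $p_3=-1$, with $u=p_1$ and $v=p_2$, line 1 is $u=0$, line 2 is $v=0$, line 3 is the line at infinity, and line 4 is $u+v=1$. There are seven cells. We record each by the signs of $(u,v,-1,u+v-1)$ and by the lines that bound it.

* $(+,+,-,-)$: the triangle $u,v>0$, $u+v<1$, bounded by lines 1, 2, 4.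
* $(-,-,-,-)$: the quadrant $u,v<0$, bounded by lines 1, 2, 3.
* $(-,+,-,+)$: bounded by lines 1, 3, 4.
* $(+,-,-,+)$: bounded by lines 2, 3, 4.
* $(+,+,-,+)$: bounded by all four lines.
* $(-,+,-,-)$: bounded by $u=0$ along $0<v<1$, by $v=0$ along $u<0$, by $u+v=1$ along $u<0$, and by the line at infinity, so by all four lines.
* $(+,-,-,-)$: by symmetry, bounded by all four lines.

So exactly three of the seven cells touch every line. With three lines in general position there are four cells, all triangles, and all of them touch every line. With five lines, the extended sides of a regular pentagon, the pentagon itself touches all five. Can five lines have two cells that touch every line? We shall see in Section 3 that they cannot, and that the same holds for any larger number of lines.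

In higher dimension, and allowing the hyperplanes to be bent, the objects are as follows.

**Definition (arrangement, complete cell).** A *projective arrangement* of $n$ pseudohyperplanes in $\mathbb P^d$ is the topological representation of a simple rank-$(d+1)$ oriented matroid on $n$ elements, where simple means without loops and without parallel elements. Informally, it is a collection of $n$ distinct mildly deformed linear hyperplanes. In particular no point lies on all of them. The arrangement decomposes $\mathbb P^d$ into a cell complex, and each $d$-cell has at most $n$ facets, that is, $(d-1)$-cells on its boundary. A $d$-cell is *complete* if it has exactly $n$ facets, so that it is bounded by every pseudohyperplane.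

The problem is to bound the number of complete cells. There is a natural candidate for the extremal example. The *cyclic arrangement* of dimension $d$ with $n$ hyperplanes is the dual of the cyclic polytope, the convex hull of $n$ distinct points on the moment curve $t\mapsto(t,t^2,\dots,t^d)$. Roudneff's count says that for $d\ge2$ and $n\ge2d+1$ it has exactly $\sum_{i=0}^{d-2}\binom{n-1}i$ complete cells. We recompute this in Section 9. The conjecture that nothing does better is known as Roudneff's conjecture; the problem is taken from Rangel Hernández-Ortiz, Kolja Knauer, Luis Pedro Montejano, Manfred Scheucher, "Roudneff's Conjecture in Dimension $4$", arXiv:2303.14212 (2023). We shall prove it.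

**Theorem 1 (Roudneff's conjecture).** Every arrangement of $n\ge 2d+1\ge5$ pseudohyperplanes in $\mathbb P^d$ has at most $\sum_{i=0}^{d-2}\binom{n-1}{i}$ complete cells.

For $d=2$ the bound is $1$, and for $d=3$ it is $1+(n-1)=n$. Four lines have three complete cells, which exceeds the bound $1$, but $n=4$ is below $2d+1=5$. So the hypothesis $n\ge 2d+1$ must be used in the proof, and we shall watch for where it enters.

## 2. Arrangements as sets of sign vectors

**Covectors.** An oriented matroid on $E=\{1,\dots,n\}$ can be given by its set of *covectors*, certain vectors in $\{+,-,0\}^E$. The example to keep in mind is the realizable one. Given vectors $v_1,\dots,v_n$ spanning $\mathbb R^{d+1}$, the covectors are the sign vectors $(\operatorname{sgn}\langle v_i,p\rangle)_i$ for $p\in\mathbb R^{d+1}$. The *signed circuits* are then the sign patterns of the minimal linear dependences $\sum\lambda_iv_i=0$. The *composition* $Y\circ Z$ of two sign vectors has entry $Y_e$ where $Y_e\ne0$, and $Z_e$ where $Y_e=0$. An element $e$ is a *loop* if $Y_e=0$ for every covector $Y$. A sign vector $Y$ is *orthogonal* to a signed circuit $C$ if the products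 $Y_eC_e$ are either all $0$ or include both a $+$ and a $-$. In the realizable case this is clear: $\sum\lambda_i\langle v_i,p\rangle=0$ cannot have a positive term and no negative one, nor the reverse.

For the four lines of Section 1, $v_4=v_1+v_2+v_3$, so $(+,+,+,-)$ is a signed circuit. Orthogonality says that no full-support covector equals $\pm(+,+,+,-)$. This is the plain fact that $p_1,p_2,p_3>0$ forces $p_1+p_2+p_3>0$.

We use the following standard facts (Björner, Las Vergnas, Sturmfels, White, Ziegler, *Oriented Matroids*). Let $M$ be a simple oriented matroid of rank $d+1$ on $E$.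

1. By the topological representation theorem, the cells of the arrangement lifted to the sphere $S^d$ correspond to the nonzero covectors of $M$, with face order $Y\le X$ if and only if $Y_e\in\{0,X_e\}$ for all $e$. The $d$-cells correspond to the *topes*, which have full support because there are no loops.
2. The antipodal map is negation, and the cells of $\mathbb P^d$ are antipodal pairs of cells of $S^d$.
3. The zero set of a covector is a flat. The facets of a tope are the covectors below it whose zero set is a flat of rank $1$. Since $M$ is simple, such a flat is a single element.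
4. Covectors are closed under negation and composition.
5. Covectors are orthogonal to signed circuits.

From now on signs are $\pm1$.

**Definition (flips, shattering, interior).** For $x\in\{\pm1\}^n$ let $x^{(i)}$ be $x$ with the $i$-th sign flipped. For $T\subseteq\{\pm1\}^n$ and $G\subseteq E$ let $T|_G\subseteq\{\pm1\}^G$ be the set of restrictions to $G$; we say that $T$ *shatters* $G$ if $T|_G=\{\pm1\}^G$. Put
$$I(T)=\{x\in T:\ x^{(i)}\in T\ \text{for all } i\in E\}.$$

*Example.* For the four lines, the fourteen topes are all sign vectors except $\pm(+,+,+,-)$. So $T$ does not shatter $\{1,2,3,4\}$, but it shatters every three-element subset, since each pattern on three coordinates extends in two ways and at most one extension is missing. A vector lies in $I(T)$ if and only if it is neither of the two missing vectors nor a neighbor of one. The vector $(+,+,+,-)$ has the four neighbors $(+,+,+,+)$, $(-,+,+,-)$, $(+,-,+,-)$, $(+,+,-,-)$, and the other missing vector has the negatives of these. All eight are distinct, so $|I(T)|=16-2-8=6$, namely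
$$I(T)=\pm\{(-,+,+,+),\ (+,-,+,+),\ (+,+,-,+)\}.$$
These three antipodal pairs are exactly the three complete cells found above.

The next two lemmas carry the geometry over to sign vectors. After them no topology is needed.

**Lemma 4.** Let $T$ be the set of topes of $M$. If a tope $x$ represents a complete cell, then $x\in I(T)$. Hence the number of complete cells is at most $\frac12|I(T)|$.

*Proof.* By fact 3, a facet of $x$ has zero set $\{e\}$ for some $e$, so it is the vector $Y^{(e)}$ with $Y^{(e)}_e=0$ and $Y^{(e)}_f=x_f$ for $f\ne e$. Thus $x$ has at most one facet for each $e$. Two of these facets are never antipodal: antipodal covectors have the same zero set, which forces the same $e$, and a nonzero covector is not its own negative. So the number of facets is the same in $S^d$ and in $\mathbb P^d$. If the cell is complete, all $n$ vectors $Y^{(e)}$ are therefore covectors.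

Fix $e$. As $e$ is not a loop, some covector is nonzero at $e$; after negating if necessary we get a covector $Z$ with $Z_e=-x_e$. Then $Y^{(e)}\circ Z$ is a covector. Its entry at $f\ne e$ is $x_f$, and its entry at $e$ is $-x_e$. So it equals $x^{(e)}$, and it has full support, hence is a tope. As $e$ was arbitrary, $x\in I(T)$. Cells of $\mathbb P^d$ are antipodal pairs, which gives the count. $\square$

**Lemma 5.** The set $T$ of topes satisfies $T=-T$, and it shatters no $G\subseteq E$ with $|G|=d+2$.

*Proof.* The symmetry is fact 4. If $|G|=d+2$, then $G$ has more elements than the rank, so it is dependent and contains the support of a signed circuit $C$. Choose $y\in\{\pm1\}^G$ agreeing with $C$ on its support. A tope restricting to $y$ would have all products with $C$ on that support equal to $+$, against orthogonality. So $y\notin T|_G$. $\square$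

We keep only these two properties of $T$.

**Theorem 2.** Let $d\ge1$, $n\ge d+2$, and let $T\subseteq\{\pm1\}^n$ satisfy $T=-T$ and $T|_G\ne\{\pm1\}^G$ for every $G\subseteq E$ with $|G|=d+2$.

* (a) If $n\ge 2d+1$, then $\frac12|I(T)|\le\sum_{i=0}^{d-2}\binom{n-1}{i}$.
* (b) If $d+2\le n\le 2d$, then $\frac12|I(T)|\le\sum_{i=0}^{d-2}\binom{n-1}{i}+\binom nd-\binom n{d+1}$.

*Proof that Theorem 2(a) implies Theorem 1.* In Theorem 1 we have $d\ge2$ and $n\ge2d+1\ge d+2$. By Lemma 5 the topes satisfy the hypotheses of Theorem 2, and by Lemma 4 the number of complete cells is at most $\frac12|I(T)|$. $\square$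

**Theorem 3 (sharpness of the bound and of the range).** For $d\ge 2$, $n\ge d+1$, the cyclic arrangement has exactly $\sum_{i=0}^{d-2}\binom{n-1}{i}+\varepsilon$ complete cells, where $\varepsilon=0$ if $n\ge 2d+1$ and $\varepsilon=\binom d{n-d}+\binom{d-1}{n-d-1}\ge1$ if $n\le 2d$.

So the bound in Theorem 1 is attained for all $d\ge2$ and $n\ge2d+1$. It fails for every $n$ with $d+1\le n\le2d$, so the hypothesis $n\ge2d+1$ cannot be weakened. For $d\ge 2$ the bound in Theorem 2(b) is attained at $n=d+2$, as we check at the end.

## 3. The planar case: two complete cells shatter a four-set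

Let $d=2$ and $n\ge5$. We prove Theorem 2(a) by hand: no two antipodal pairs can both lie in $I(T)$.

Suppose $x,x'\in I(T)$ with $x'\ne\pm x$. Multiply the $i$-th coordinate of every vector of $T$ by $x_i$, for all $i$. This changes neither the hypotheses nor the role of $I(T)$, and now $x=(+,\dots,+)$. Let $D$ be the set of coordinates where $x'$ is $-$; it is neither empty nor all of $E$. Since $n\ge5$, either $D$ or its complement has at least three elements. Replacing $x'$ by $-x'$ if necessary, we may assume $|E\setminus D|\ge3$. Let $G$ consist of one element of $D$, listed first, and three elements outside $D$. On $G$ we find in $T|_G$: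

* $(+,+,+,+)$, from $x$, and the four patterns with one minus, from the flips of $x$;
* the negatives of these, that is, the patterns with four and with three minuses;
* $(-,-,+,+)$, $(-,+,-,+)$, $(-,+,+,-)$, obtained from $x'|_G=(-,+,+,+)$ by flipping the second, third or fourth coordinate, and the negatives of these three, which together are all six patterns with two minuses.

That is $1+4+1+4+6=16$ patterns, so $T$ shatters the four-set $G$, a contradiction. $\square$

For $n=4$ the argument fails only if $|D|=|E\setminus D|=2$, and the three pairs in the example of Section 2 do differ in exactly two places.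

This comparison of two cells stops at $d=3$. There the bound is $n$, and by Theorem 3 the cyclic arrangement has $n$ complete cells when $n\ge7$. So two different complete cells are not contradictory, and neither are three. We have to exclude $n+1$ of them at once, which calls for a count rather than a comparison.

## 4. Fourier coefficients, and what one missing pattern gives

A standard way to bound a set $S$ of sign vectors is to bound the dimension of a space of functions on $S$. For $A\subseteq E$ write $x_A=\prod_{i\in A}x_i$. For $f:\{\pm1\}^n\to\mathbb Q$ put
$$\hat f(A)=\sum_x f(x)\,x_A,\qquad f_G(y)=\sum_{x:\,x|_G=y}f(x)\quad(G\subseteq E,\ y\in\{\pm1\}^G).$$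
For $A\subseteq G$ and $y\in\{\pm1\}^G$ define $y_A$ in the same way. Since $\sum_{A\subseteq G}x_Ay_A=\prod_{i\in G}(1+x_iy_i)$ is $2^{|G|}$ if $x|_G=y$ and $0$ otherwise, we have
$$f_G(y)=2^{-|G|}\sum_{A\subseteq G}\hat f(A)\,y_A. \tag{1}$$
For $G=E$ this says that $f$ is determined by its coefficients $\hat f(A)$.

**Using the symmetry.** For $S=-S$ let $\mathcal F(S)$ be the space of functions $f:\{\pm1\}^n\to\mathbb Q$ with $f=0$ off $S$ and $f(-x)=(-1)^df(x)$. As $x\ne-x$, we may choose the values freely on one vector of each antipodal pair, so $\dim\mathcal F(S)=\frac12|S|$. Substituting $x\mapsto-x$ gives $\hat f(A)=(-1)^{d+|A|}\hat f(A)$, so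
$$\hat f(A)=0\quad\text{unless } |A|\equiv d \pmod 2. \tag{2}$$
Only half of the coefficients survive, and this is what turns binomials of $n$ into binomials of $n-1$. For $r\equiv d\pmod 2$,
$$\sum_{j\le r,\ j\equiv d\,(2)}\binom nj=\sum_{j\le r,\ j\equiv d\,(2)}\left[\binom{n-1}{j}+\binom{n-1}{j-1}\right]=\sum_{i=0}^{r}\binom{n-1}i, \tag{3}$$
because the indices $j,j-1$ for $j=r,r-2,\dots$ run once through $r,r-1,r-2,\dots$; both sides are $0$ if $r<0$.

**A first attempt.** Let us see what the non-shattering hypothesis alone gives. It passes to larger sets: if $|G|\ge d+2$, then $T|_G\ne\{\pm1\}^G$, because $G$ contains a $(d+2)$-subset. Take $f\in\mathcal F(T)$ with $\hat f(A)=0$ for all $|A|\le d$. We claim $f=0$. By induction on $g$ we show $\hat f(G)=0$ for $|G|=g\ge d+1$. For $g=d+1$ this is (2). For $g\ge d+2$, choose $y\in\{\pm1\}^G\setminus T|_G$; then $f_G(y)=0$, while by (1) and induction $2^gf_G(y)=\hat f(G)\,y_G$. So $\hat f(G)=0$. Hence $f\mapsto(\hat f(A))_{|A|\le d,\,|A|\equiv d}$ is injective on $\mathcal F(T)$, and (3) with $r=d$ gives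
$$\tfrac12|T|\le\sum_{i=0}^{d}\binom{n-1}i .$$

This is a bound on the number of *all* cells, and we shall see in Section 9 that the cyclic arrangement attains it. So the attempt is already optimal for $T$, and to improve it for $I(T)$ we must use the flips. For $d=2$, $n=5$ it gives $11$, and we want $1$.

**What is wanted, and where the attempt stops.** Write $I=I(T)$; clearly $I=-I$. Put $\mathcal F=\mathcal F(I)$ and
$$\mathcal N=\{f\in\mathcal F:\ \hat f(A)=0\ \text{for all } |A|\le d-2\}.$$
By (2), $\mathcal N$ is the kernel of the linear map $f\mapsto(\hat f(A))_{|A|\le d-2,\ |A|\equiv d\,(2)}$. By (3) with $r=d-2$ the target has dimension $\sum_{i=0}^{d-2}\binom{n-1}i$. Hence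
$$\tfrac12|I|\ \le\ \sum_{i=0}^{d-2}\binom{n-1}i+\dim\mathcal N. \tag{4}$$
So (a) will follow from $\mathcal N=0$, and (b) from a bound on $\dim\mathcal N$.

Let $f\in\mathcal N$. By (2), $\hat f(A)=0$ for all $|A|<d$. Write $X(B)=\hat f(B)$ for $|B|=d$. Repeat the induction: for $|G|=d+2$ and a missing pattern $y$ we get
$$0=2^{d+2}f_G(y)=\sum_{B\subseteq G,\ |B|=d}X(B)\,y_B+\hat f(G)\,y_G .$$
This is where the first attempt stops. It is one equation in $\binom{d+2}{2}+1$ unknowns, with signs $y_B$ that depend on $T$. There are two separate difficulties: to split off the top coefficient $\hat f(G)$, and then to show $X=0$ from equations with unknown signs.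

The second difficulty is real, since $\mathcal N$ can be nonzero. Consider again the four lines, with $d=2$, $n=4$. A function $f\in\mathcal F$ is even and is given by its values $a_1,a_2,a_3$ on the pairs $\pm(-,+,+,+)$, $\pm(+,-,+,+)$, $\pm(+,+,-,+)$. The condition $\hat f(\emptyset)=0$ reads $a_1+a_2+a_3=0$, so $\dim\mathcal N=2$. With this condition,
$$\hat f(12)=2(a_3-a_1-a_2)=4a_3,\qquad \hat f(34)=2(a_1+a_2-a_3)=-4a_3,$$
and likewise $\hat f(13)=4a_2=-\hat f(24)$ and $\hat f(23)=4a_1=-\hat f(14)$. The top coefficient is $\hat f(1234)=-2(a_1+a_2+a_3)=0$. So here the top coefficient vanishes and the degree-$d$ coefficients do not. We now prove that the first phenomenon is general.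

## 5. The ball around a missing pattern: degrees above $d$ vanish

A function supported on $I$, and not merely on $T$, vanishes on more than the missing pattern.

**Observation.** Let $f\in\mathcal F$ and $y\in\{\pm1\}^G\setminus T|_G$. Then $f_G(y)=0$ and $f_G(y^{(i)})=0$ for all $i\in G$.

*Proof.* If $f_G(y)\ne0$, then some $x\in I\subseteq T$ restricts to $y$, a contradiction. If $f_G(y^{(i)})\ne0$, then some $x\in I$ restricts to $y^{(i)}$. Then $x^{(i)}\in T$, by definition of $I$, and $x^{(i)}$ restricts to $y$, again a contradiction. $\square$

**Step A: for $f\in\mathcal N$ we have $\hat f(G)=0$ whenever $|G|>d$.** This step removes the first difficulty. Summing over all the flips of $y$ multiplies a term of degree $b$ by a number that depends on $b$, so it separates degree $d$ from the top degree.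

Use induction on $g=|G|$. If $g\not\equiv d\pmod 2$, the claim is (2); this covers $g=d+1$. Let $g\ge d+2$ with $g\equiv d\pmod2$. All $\hat f(A)$ with $|A|<d$ vanish, and by induction all $\hat f(A)$ with $d<|A|<g$ vanish. So for every $y\in\{\pm1\}^G$, by (1),
$$2^{g}f_G(y)=q(y)+\hat f(G)\,y_G,\qquad q(y)=\sum_{B\subseteq G,\ |B|=d}X(B)\,y_B .$$
Choose $y\in\{\pm1\}^G\setminus T|_G$ and put $q=q(y)$, $c=\hat f(G)\,y_G$. The Observation at $y$ gives
$$q+c=0 .$$
Next, for $B\subseteq G$, flipping a coordinate in $B$ negates $y_B$ and flipping one outside $B$ leaves it fixed, so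
$$\sum_{i\in G}(y^{(i)})_B=(g-|B|)\,y_B-|B|\,y_B=(g-2|B|)\,y_B .$$
Summing the $g$ equations $f_G(y^{(i)})=0$ therefore gives a factor $g-2d$ on the degree-$d$ part and a factor $-g$ on the top part:
$$(g-2d)\,q-g\,c=0 .$$
Substituting $q=-c$ gives $-2(g-d)\,c=0$. As $g>d$, we get $c=0$, so $\hat f(G)=0$. $\square$

Consequently $\hat f(A)=0$ for all $|A|\ne d$. So $f$ is determined by $X=(X(B))_{|B|=d}$, and for every $G\subseteq E$
$$2^{|G|}f_G(y)=q_G(y):=\sum_{B\subseteq G,\ |B|=d}X(B)\,y_B . \tag{5}$$

## 6. Reduction modulo 2: the unknown signs disappear

What remains is a linear system in the $X(B)$. Each missing pattern $y$ gives equations with coefficients $y_B=\pm1$, and we have no control over these signs. But modulo $2$ we have $-1=1$, and every sign becomes irrelevant. To reduce modulo $2$ we need integers, and this is why we work over $\mathbb Q$: we may clear denominators. We could not have worked over $\mathbb F_2$ from the start, since (1) divides by $2^{|G|}$.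

**Step B: if $f\in\mathcal N$ and all $X(B)$ are integers, then**
$$\sum_{B\subseteq G,\ |B|=d}X(B)\equiv0\pmod 2\qquad\text{for every } G \text{ with } |G|\ge d+1. \tag{6}$$
This step turns the equations with unknown signs into equations that do not depend on $T$.

*Case $|G|\ge d+2$.* Pick $y\in\{\pm1\}^G\setminus T|_G$. By the Observation and (5), $\sum_{B\subseteq G,\,|B|=d}X(B)\,y_B=0$. Reduce modulo $2$.

*Case $|G|=d+1$.* Now $T$ may shatter $G$, so we go up by one element and come back using a flip. Pick $i\notin G$, which is possible since $n\ge d+2$, put $G'=G\cup\{i\}$, and pick $y\in\{\pm1\}^{G'}\setminus T|_{G'}$. By the Observation and (5), $q_{G'}(y)=q_{G'}(y^{(i)})=0$. Add the two equations. The terms with $i\in B$ cancel and those with $i\notin B$ double: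
$$2\sum_{B\subseteq G,\ |B|=d}X(B)\,y_B=0 .$$
Divide by $2$, *then* reduce modulo $2$. $\square$

*Check on the four lines.* After dividing $f$ by $4$ we have $X(12)=a_3=-X(34)$, $X(13)=a_2=-X(24)$, $X(23)=a_1=-X(14)$, with $a_1+a_2+a_3=0$ and, say, integers $a_i$. The sum over pairs in $\{1,2,3\}$ is $a_1+a_2+a_3=0$. The sum over pairs in $\{1,2,4\}$ is $a_3-a_1-a_2=2a_3$, which is even, and the other two triples are similar. The sum over all pairs is $0$.

## 7. Summing over supersets when $n\ge2d+1$

By (6), the quantity $\sum_{B\subseteq G}X(B)$ is even for all large $G$, while for $|G|=d$ it is just $X(G)$. So if we sum it over all $G$ containing a fixed $d$-set $B_0$, only $X(B_0)$ survives modulo $2$. Computing the same sum in the other order brings in $n\ge2d+1$.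

**Proof of Theorem 2(a).** Let $n\ge2d+1$ and suppose $\mathcal N\ne0$. Take $0\ne f\in\mathcal N$. By Step A, $X\ne0$. After multiplying $f$ by a nonzero rational number, all $X(B)$ are integers and not all of them are even. Fix any $d$-set $B_0$. For each $B$, the sets $G$ containing both $B$ and $B_0$ are the supersets of $B\cup B_0$, and there are $2^{n-|B\cup B_0|}$ of them. So
$$\sum_{G\supseteq B_0}\ \sum_{B\subseteq G,\ |B|=d}X(B)=\sum_{|B|=d}X(B)\,2^{\,n-|B\cup B_0|}\equiv0\pmod2, \tag{7}$$
because $|B\cup B_0|\le2d<n$ makes every power of $2$ on the right even. On the left, the term $G=B_0$ is $X(B_0)$, and every other $G$ has $|G|\ge d+1$, so its term is even by (6). Hence $X(B_0)$ is even. As $B_0$ was arbitrary, all $X(B)$ are even, a contradiction. So $\mathcal N=0$, and (4) gives (a). $\square$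

This also proves Theorem 1. The condition $n\ge2d+1$ was used exactly once, in $|B\cup B_0|<n$. For the four lines, where $n=2d=4$, the pair $B$ complementary to $B_0$ has coefficient $2^0=1$, and (7) no longer forces $X(B_0)$ to be even. It only gives $X(12)\equiv X(34)\pmod 2$ and its analogues, in agreement with $X(12)=-X(34)$.

## 8. The range $d+2\le n\le2d$: a rank over $\mathbb F_2$

Here $\mathcal N$ need not vanish, but Steps A and B still hold, since they use only $n\ge d+2$. We bound $\dim\mathcal N$ by the dimension of the solution space of (6) over $\mathbb F_2$. Let $d+2\le n\le2d$ and $k=n-d$, so $2\le k\le n-k=d$. Write $\binom Ed$ for the set of $d$-subsets of $E$.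

**Step C: passing from $\mathbb Q$ to $\mathbb F_2$ without losing dimension.** By Step A the map $f\mapsto X$ is injective, so it identifies $\mathcal N$ with a subspace $N\subseteq\mathbb Q^{\binom Ed}$. Let $L=N\cap\mathbb Z^{\binom Ed}$. Clearing denominators in a basis of $N$ shows that the lattice $L$ has rank $\dim N$. Consider reduction modulo $2$, $L\to\mathbb F_2^{\binom Ed}$. If $v\in L$ reduces to $0$, then $v=2w$ with $w$ an integer vector, and $w=\frac12v\in N$, so $w\in L$. Thus the kernel is $2L$, and $L/2L$ embeds in $\mathbb F_2^{\binom Ed}$. By (6) the image lies in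
$$K=\Big\{\xi\in\mathbb F_2^{\binom Ed}:\ \sum_{B\subseteq G,\ |B|=d}\xi(B)=0\ \text{ for all } |G|\ge d+1\Big\}.$$
Hence $\dim\mathcal N=\dim_{\mathbb F_2}L/2L\le\dim_{\mathbb F_2}K$.

**Step D: $\dim K$ as a corank.** This step rewrites the conditions in a form suited to induction. Pass to complements: $S=E\setminus B$ is a $k$-set, $R=E\setminus G$ has $|R|\le n-d-1=k-1$, and $B\subseteq G$ means $R\subseteq S$. The conditions become
$$\sum_{S\supseteq R}\xi(E\setminus S)=0\qquad\text{for all } |R|\le k-1 .$$
For $0\le k\le m$ and $R\subseteq[m]=\{1,\dots,m\}$ let $z_R$ be the $\mathbb F_2$-valued function on $k$-subsets $S$ of $[m]$ with $z_R(S)=1$ if $R\subseteq S$ and $0$ otherwise, and let $a(m,k,j)$ be the dimension of the $\mathbb F_2$-span of the $z_R$ with $|R|\le j$. Write $z_s=z_{\{s\}}$, and note $z_Rz_{R'}=z_{R\cup R'}$. The conditions say that $\xi$ is orthogonal, under the dot product, to all $z_R$ with $|R|\le k-1$, so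
$$\dim K=\binom nk-a(n,k,k-1).$$

**Step E: $a(m,k,j)\ge\binom mj$ for $0\le j\le\min(k,m-k)$.** This is the rank bound that we need. We use induction on $m$; for $m=0$ we have $j=0$, which is the first case.

* If $j=0$: the function $z_\emptyset=1$ is nonzero, so $a\ge1$.
* If $j=k$: for $|S|=k$ the function $z_S$ on $k$-sets is the delta function at $S$. So the span contains all functions, and $a=\binom mk=\binom mj$.
* If $j=m-k$: the function $\prod_{s\notin S}(1-z_s)$ takes the value $1$ at $S'$ if and only if $S'$ avoids the complement of $S$, that is, $S'\subseteq S$, that is, $S'=S$. It is the delta function at $S$, and it expands into functions $z_R$ with $|R|\le m-k=j$. So $a=\binom mk=\binom m{m-k}=\binom mj$.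
* Otherwise $1\le j\le k-1$ and $j\le m-k-1$. Restrict the functions in our span to the $k$-sets not containing $m$. If $m\in R$, then $z_R$ restricts to $0$; if $m\notin R$, it restricts to the function $z_R$ for $(m-1,k)$. So the restriction maps our span onto the span for $(m-1,k,j)$. The kernel contains the following functions. Let $h$ be in the span for $(m-1,k-1,j-1)$, a function on $(k-1)$-subsets of $[m-1]$. Define $z_mh$ by $(z_mh)(S)=h(S\setminus\{m\})$ if $m\in S$, and $0$ otherwise. For $h=z_R$ this is $z_{R\cup\{m\}}$ with $|R\cup\{m\}|\le j$, so $z_mh$ is in our span, and it vanishes on the sets without $m$. The map $h\mapsto z_mh$ is injective. Therefore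
$$a(m,k,j)\ge a(m-1,k,j)+a(m-1,k-1,j-1)\ge\binom{m-1}j+\binom{m-1}{j-1}=\binom mj .$$
The induction hypothesis applies, because $j\le\min(k,m-1-k)$ and $j-1\le\min(k-1,m-k)$, where $m-k=(m-1)-(k-1)$. $\square$

*Example.* For $m=4$, $k=2$, $j=1$ the span is generated by $1,z_1,z_2,z_3,z_4$, and $z_1+z_2+z_3+z_4=2=0$ on pairs. The four functions $1,z_1,z_2,z_3$ are independent: if $\alpha+\sum_{i\le3}\beta_iz_i=0$, evaluating at $\{i,4\}$ gives $\beta_i=\alpha$, and evaluating at $\{1,2\}$ gives $3\alpha=\alpha=0$. So $a(4,2,1)=4=\binom41$ and $\dim K=6-4=2$. This equals $\dim\mathcal N=2$ for the four lines.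

**Proof of Theorem 2(b).** Apply Step E with $m=n$ and $j=k-1$; this is allowed because $k-1\le n-k$. With Steps C and D,
$$\dim\mathcal N\le\binom nk-\binom n{k-1}=\binom nd-\binom n{d+1},$$
since $n-k=d$ and $n-(k-1)=d+1$. Now (4) gives (b). $\square$

## 9. Cyclic arrangements and sign changes

It remains to prove Theorem 3 and the sharpness of (b) at $n=d+2$. Let $d\ge2$ and $n\ge d+1$. The cyclic arrangement consists of the hyperplanes $v_i^\perp$ in $\mathbb R^{d+1}$ with $v_i=(1,t_i,\dots,t_i^d)$ and $t_1<\dots<t_n$. For $x\in\{\pm1\}^n$ let $s(x)$ be the number of sign changes, that is, of indices $i<n$ with $x_i\ne x_{i+1}$.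

**Step F: the topes are exactly the $x$ with $s(x)\le d$.** A point $p\in\mathbb R^{d+1}$ is the coefficient vector of a polynomial $P$ of degree at most $d$, and $\langle v_i,p\rangle=P(t_i)$. So the topes are the vectors $(\operatorname{sgn}P(t_i))_i$ with all $P(t_i)\ne0$. Each sign change forces a root of $P$ between consecutive $t_i$, so $s(x)\le d$. Conversely, if $s(x)\le d$, put one simple root in each gap where $x$ changes sign and choose the overall sign of $P$. $\square$

There are $2\binom{n-1}{i}$ vectors with exactly $i$ sign changes, so the number of antipodal pairs of topes is $\sum_{i=0}^d\binom{n-1}i$. This is the equality case claimed in Section 4.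

**Step G: a tope $x$ is complete if and only if $x\in I(T)$.** One direction is Lemma 4. For the converse we use that the arrangement consists of genuine hyperplanes. Suppose $x$ and $x^{(e)}$ are topes, and join a point of one open cell to a point of the other by a segment. For $f\ne e$ the linear form $\langle v_f,\cdot\rangle$ has the same nonzero sign at both ends, hence along the whole segment. The form $\langle v_e,\cdot\rangle$ changes sign, so it vanishes somewhere on the segment. At that point the sign vector is $x$ with entry $e$ replaced by $0$, so it is a covector below $x$ with zero set $\{e\}$, and $e$ supports a facet of $x$. If $x\in I(T)$, this holds for all $e$, and $x$ is complete. $\square$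

So $x$ is complete if and only if $s(x)\le d$ and $s(x^{(i)})\le d$ for all $i$.

**Step H: counting.** We need the effect of a flip on $s$. Flipping an interior position $i$ changes $s$ by $+2$ if $x_{i-1}=x_i=x_{i+1}$, by $0$ if $x_{i-1}\ne x_{i+1}$, and by $-2$ if $x_{i-1}=x_{i+1}\ne x_i$. Flipping an end position changes $s$ by $+1$ if its neighbor has the same sign, and by $-1$ otherwise. Call the maximal constant runs of $x$ *blocks*; there are $s(x)+1$ of them. An interior flip by $+2$ is possible if and only if some block has size at least $3$.

* **$s(x)\le d-2$.** No flip takes $s$ above $d$, so $x$ is complete. There are $2\sum_{i=0}^{d-2}\binom{n-1}i$ such $x$.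
* **$s(x)=d-1$.** A change of $+1$ is allowed and a change of $+2$ is not. So $x$ is complete if and only if all $d$ blocks have size at most $2$. This requires $n\le2d$. Then exactly $n-d$ of the $d$ blocks have size $2$, and there are $2\binom d{n-d}$ such $x$.
* **$s(x)=d$.** No increase is allowed. So $x$ is complete if and only if all $d+1$ blocks have size at most $2$ and the first and last blocks have size $1$. This requires $n\le2(d-1)+2=2d$. The $d-1$ middle blocks have total size $n-2$, so exactly $n-2-(d-1)=n-d-1$ of them have size $2$, and there are $2\binom{d-1}{n-d-1}$ such $x$.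

Dividing by $2$ for antipodal pairs gives Theorem 3. For $n\ge2d+1$ the last two cases are empty, so $\varepsilon=0$. For $d+1\le n\le2d$ we have $1\le n-d\le d$, so $\binom d{n-d}\ge1$ and $\varepsilon\ge1$. $\square$

For $d=2$, $n=4$ the three cases give the pairs of $(+,+,+,+)$, of $(+,+,-,-)$ and of $(+,-,-,+)$. These are three complete cells again, as in Section 1.

**Step I: the bound in Theorem 2(b) is attained at $n=d+2$, for $d\ge2$.** By Step G the cyclic arrangement has exactly $\frac12|I(T)|$ complete cells, and by Lemma 5 its topes satisfy the hypotheses of Theorem 2. For $n=d+2\le2d$ the excess in Theorem 3 is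
$$\binom d2+\binom{d-1}1=\frac{(d-1)(d+2)}2,$$
and the excess in (b) is
$$\binom{d+2}{d}-\binom{d+2}{d+1}=\frac{(d+2)(d+1)}2-(d+2)=\frac{(d-1)(d+2)}2 .$$
The two agree, so equality holds in (b). $\square$
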